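\title{A Graph Whose Maximum Nullity Is Smaller Than Its Fort Transversal Number}

\begin{abstract}
The fort transversal number $\mathrm{Y}(G)$ of a graph $G$ is a combinatorial parameter that lies between the maximum nullity $\mathrm{N}(G)$ of a real combinatorially symmetric matrix with graph $G$ and the zero forcing number $\mathrm{Z}(G)$. We show that $\mathrm{N}(G)<\mathrm{Y}(G)$ can occur: a connected graph on ten vertices, built from the Fano plane, has $\mathrm{N}=6$ and $\mathrm{Y}=\mathrm{Z}=7$. More generally, $\mathrm{Y}(G)$ is the largest corank of a matroid on $V(G)$ whose circuits are forts, and $\mathrm{N}(G)$ is the same maximum over real-representable matroids. Every simple matroid of rank three is encoded by a bipartite graph whose maximum nullity over a field $\mathbb{F}$ equals $\mathrm{Y}$ exactly when the matroid is $\mathbb{F}$-representable. Finally, for graphs of order $n$, the quantity $n-\mathrm{N}$ is not bounded by any function of $n-\mathrm{Y}$.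
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A real $n\times n$ matrix $A=[a_{ij}]$ is \emph{combinatorially symmetric} if $a_{ij}\neq0$ exactly when $a_{ji}\neq 0$. Its graph has vertex set $\{1,\dots,n\}$ and an edge $ij$ for each pair $i\ne j$ with $a_{ij}\neq0$; the diagonal entries play no role. The \emph{maximum nullity} $\mathrm{N}(G)$ of a graph $G$ is the largest nullity of a real combinatorially symmetric matrix with graph $G$.

The graph restricts the possible supports of kernel vectors. Let $Az=0$ with $z\neq0$, and let $F$ be the support of $z$. If a vertex $v\notin F$ had exactly one neighbor $u$ in $F$, the $v$-th equation would read $a_{vu}z_u=0$, which is impossible. Accordingly, a \emph{fort} of $G$ is a nonempty set $F\subseteq V(G)$ such that no vertex outside $F$ has exactly one neighbor in $F$. For a family $\mathcal{F}$ of forts, the \emph{transversal number} $\tau(\mathcal{F})$ is the least size of a vertex set that meets every member of $\mathcal{F}$.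

Forts are the obstructions to zero forcing. Color a set $S$ of vertices blue and the others white, and let a blue vertex with exactly one white neighbor \emph{force} that neighbor to become blue. The set $S$ is a \emph{zero forcing set} if repeated forces turn every vertex blue, and $\mathrm{Z}(G)$ is the least size of such a set. It equals the transversal number of the family of all forts (Lemma~\ref{lem:zf}).

The forts that come from one matrix form a more special family, because two kernel vectors can be combined so as to cancel a common coordinate. A family $\mathcal{F}$ of forts is \emph{compatible} if for all distinct $F_1,F_2\in\mathcal{F}$ and every $x\in F_1\cap F_2$ there is an $F_3\in\mathcal{F}$ with $F_3\subseteq (F_1\cup F_2)\setminus\{x\}$. For example, the path with edges $ab$ and $bc$ has the two forts $\{a,c\}$ and $\{a,b,c\}$, and they are not compatible, since $\{b,c\}$ contains no fort. The \emph{fort transversal number} of $G$ is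
\[
\mathrm{Y}(G)=\max\{\tau(\mathcal{F}) : \mathcal{F}\text{ is a compatible family of forts of }G\}.
\]
It is known that $\mathrm{N}(G)\le\mathrm{Y}(G)\le\mathrm{Z}(G)$ for every graph $G$. In the simplest cases all three numbers agree. For a path they equal $1$: an end vertex is a zero forcing set, and subtracting an eigenvalue from the diagonal of the adjacency matrix gives a singular matrix. For the complete graph $K_n$ with $n\ge2$ they equal $n-1$: the all-ones matrix has rank one, and any $n-1$ vertices force the last. The following question comes from Furst, Hutchens, Mitchell and Zhang~\cite{FHMZ}.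

\begin{quote}
\emph{Is there a graph $G$ with $\mathrm{N}(G)<\mathrm{Y}(G)$?}
\end{quote}

The definition of $\mathrm{Y}$ does not mention the real numbers, while that of $\mathrm{N}$ does. This suggests the answer yes: the kernel of a matrix with graph $G$ over \emph{any} field yields a compatible family, so it suffices to find a graph that carries a matrix of larger nullity over some other field than over $\mathbb{R}$. For a field $\mathbb{F}$, an \emph{$\mathbb{F}$-matrix of $G$} is a matrix over $\mathbb{F}$ with rows and columns indexed by $V(G)$ and arbitrary diagonal entries whose $(x,y)$ entry, for $x\ne y$, is nonzero exactly when $xy$ is an edge. Let $\mathrm{N}_{\mathbb{F}}(G)$ be the largest nullity of an $\mathbb{F}$-matrix of $G$, so that $\mathrm{N}=\mathrm{N}_{\mathbb{R}}$.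

Let $G_{10}$ be the graph on the vertices $e_1,e_2,e_3,d,a_1,a_1',a_2,a_2',a_3,a_3'$ with the following $3+12+12=27$ edges: $de_i$ for all $i$; $e_ia_j$ and $e_ia_j'$ for $i\neq j$; and all edges between $\{a_i,a_i'\}$ and $\{a_j,a_j'\}$ for $i\ne j$. It is connected, since $d$ is adjacent to every $e_i$ and every other vertex is adjacent to some $e_i$.

\begin{theorem}\label{thm:main}
We have $\mathrm{Y}(G_{10})=\mathrm{Z}(G_{10})=7$. Moreover, $\mathrm{N}_{\mathbb{F}}(G_{10})=7$ if $\operatorname{char}\mathbb{F}=2$, and $\mathrm{N}_{\mathbb{F}}(G_{10})=6$ if $\operatorname{char}\mathbb{F}\neq2$. In particular $\mathrm{N}(G_{10})=6<7=\mathrm{Y}(G_{10})$.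
\end{theorem}

Section~\ref{sec:kernels} proves the two basic inequalities over an arbitrary field and shows the method on a rank-two example. Section~\ref{sec:fano} proves Theorem~\ref{thm:main} using linear algebra only. The remaining sections explain the example and extend it. Compatibility is the circuit elimination axiom for matroids, and Theorem~\ref{thm:matroid} describes the gap between $\mathrm{N}$ and $\mathrm{Y}$ as a failure of representability. Theorem~\ref{thm:rank3} replaces the Fano plane by an arbitrary simple matroid of rank three, and Theorem~\ref{thm:unbounded} uses a counting argument to bound $\mathrm{N}_{\mathbb{F}}$ far below $\mathrm{Y}$.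

Throughout, $n=|V(G)|$, we write $x\sim y$ for adjacency, $\Gamma(v)$ is the set of neighbors of $v$, $\Gamma[v]=\Gamma(v)\cup\{v\}$, and $[p]=\{1,\dots,p\}$.

\section{Forts, kernels and low rank}\label{sec:kernels}

\begin{lemma}\label{lem:zf}
A set $S\subseteq V(G)$ is a zero forcing set if and only if it meets every fort. Hence $\mathrm{Y}(G)\le\mathrm{Z}(G)$.
\end{lemma}

\begin{proof}
Let $F$ be a fort disjoint from $S$, and suppose some vertex of $F$ is eventually forced. At the first such force, say of $u\in F$ by $v$, all of $F$ is white and $v$ is blue. So $v\notin F$ and $u$ is the only neighbor of $v$ in $F$, a contradiction. Thus $F$ stays white and $S$ is not a zero forcing set. Conversely, force from $S$ until no force is possible. If white vertices remain, no blue vertex has exactly one white neighbor, so the white vertices form a fort disjoint from $S$. Finally, a minimum zero forcing set meets every member of every family $\mathcal{F}$ of forts, so $\tau(\mathcal{F})\le\mathrm{Z}(G)$.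
\end{proof}

\begin{lemma}\label{lem:field}
For every field $\mathbb{F}$ and every graph $G$, $\mathrm{N}_{\mathbb{F}}(G)\le\mathrm{Y}(G)$.
\end{lemma}

\begin{proof}
Let $A$ be an $\mathbb{F}$-matrix of $G$, let $W=\ker A$, and let $\mathcal{F}$ be the family of supports of nonzero vectors of $W$. The argument in the introduction used only that a product of nonzero scalars is nonzero, so the members of $\mathcal{F}$ are forts.

The family is compatible. Let $z_1,z_2\in W$ have distinct supports $F_1,F_2$, let $x\in F_1\cap F_2$, and put $z=z_2(x)z_1-z_1(x)z_2\in W$. Then $z(x)=0$, so the support of $z$ lies in $(F_1\cup F_2)\setminus\{x\}$. Both coefficients are nonzero, so $z=0$ would make $z_1$ a nonzero multiple of $z_2$ and give $F_1=F_2$. Hence $z\ne0$.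

If $T$ meets every member of $\mathcal{F}$, then no nonzero vector of $W$ vanishes on $T$. The restriction map $W\to\mathbb{F}^T$ is therefore injective, and $|T|\ge\dim W$. So $\mathrm{Y}(G)\ge\tau(\mathcal{F})\ge\dim W$.
\end{proof}

Our graphs have large nullity, so it is convenient to think in terms of rank. An $n\times n$ matrix $A$ has rank at most $r$ if and only if it is the product of an $n\times r$ and an $r\times n$ matrix, that is, $A_{xy}=f_x(u_y)$ for vectors $u_y\in\mathbb{F}^r$ and linear functionals $f_x$ on $\mathbb{F}^r$. Thus $\mathrm{N}_{\mathbb{F}}(G)\ge n-r$ if and only if there are such $u_y$ and $f_x$ with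
\begin{equation}\label{eq:real}
f_x(u_y)\neq0\iff x\sim y\qquad\text{for all } x\neq y .
\end{equation}
Each vertex $x$ carries a vector $u_x$ and a hyperplane $\ker f_x$, and a non-edge says that the vector of either end lies in the hyperplane of the other. If $G$ has no isolated vertex, all $u_x$ and $f_x$ are nonzero. We use repeatedly that
\begin{equation}\label{eq:indep}
u\neq0,\quad f(u)=0,\quad f(v)\neq0\quad\Longrightarrow\quad u,v\text{ are linearly independent,}
\end{equation}
which holds because $v$ is then not a multiple of $u$.

The difficulty in bounding the rank from below is the free diagonal: \eqref{eq:real} says nothing about $f_x(u_x)$. The following example shows how a nonadjacent twin supplies this missing information, and how the field can then matter.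

\begin{example}\label{ex:cocktail}
Let $t\ge2$ and let $G=K_{2,\dots,2}$ be the complete multipartite graph with parts $\{a_i,a_i'\}$, $1\le i\le t$, so $n=2t$. If only $a_1$ and $a_2$ are white, then $a_1'$ forces $a_2$ and $a_2'$ forces $a_1$, so $\mathrm{Z}(G)\le n-2$.

Suppose \eqref{eq:real} holds with $r=2$. For $i\neq j$ we have $f_{a_i'}(u_{a_i})=0\neq f_{a_i'}(u_{a_j})$, so by \eqref{eq:indep} the vectors $u_{a_1},\dots,u_{a_t}$ span $t$ different lines of $\mathbb{F}^2$. Conversely, given $t$ different lines, let $u_{a_i}=u_{a_i'}$ span the $i$-th line and let $f_{a_i}=f_{a_i'}$ have it as kernel; then \eqref{eq:real} holds. Since $\mathbb{F}^2$ has $|\mathbb{F}|+1$ lines through the origin, $\mathrm{N}_{\mathbb{F}}(G)=n-2$ if and only if $t\le|\mathbb{F}|+1$. Taking $\mathbb{F}=\mathbb{R}$ gives $\mathrm{Y}(G)=n-2$, so $\mathrm{N}_{\mathbb{F}_2}(K_{2,2,2,2})\le5<6=\mathrm{Y}(K_{2,2,2,2})$. Without the twins $a_i'$ the graph is $K_t$, which has a matrix of rank one over every field.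
\end{example}

Here the small field fails and $\mathbb{R}$ succeeds. To reverse the roles we need a configuration that exists over a finite field and not over $\mathbb{R}$. In dimension two one can only ask for distinct lines, of which $\mathbb{R}^2$ has enough (Remark~\ref{rem:rank2} makes this precise), so we pass to dimension three.

\section{The Fano plane and the graph $G_{10}$}\label{sec:fano}

In this section $\{i,j,k\}=\{1,2,3\}$ whenever the three letters occur together. Let $b_1,b_2,b_3$ be a basis of $\mathbb{F}^3$. The plane spanned by $b_i$ and $b_1+b_2+b_3$ meets the plane spanned by $b_j$ and $b_k$ in the line spanned by $b_j+b_k$, and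
\begin{equation}\label{eq:det}
\det\begin{pmatrix}0&1&1\\1&0&1\\1&1&0\end{pmatrix}=2 .
\end{equation}
So $b_2+b_3$, $b_1+b_3$, $b_1+b_2$ lie in a plane if and only if $\operatorname{char}\mathbb{F}=2$. Over $\mathbb{F}_2$ these three vectors, the $b_i$, and $b_1+b_2+b_3$ are the seven nonzero vectors of $\mathbb{F}_2^3$, the points of the Fano plane.

The graph $G_{10}$ records this configuration. Let $\varphi(e_1),\varphi(e_2),\varphi(e_3)$ be the standard basis of $\mathbb{F}_2^3$, let $\varphi(d)=(1,1,1)$, and let $\varphi(a_i)=\varphi(a_i')=\varphi(e_j)+\varphi(e_k)$. The dot product attaches to each point the line of points orthogonal to it, and the non-neighbors of a vertex are the other vertices whose points lie on its line (Figure~\ref{fig:fano}):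
\begin{center}
\begin{tabular}{c|ccc}
vertex & $e_i$ & $d$ & $a_i$\\ \hline
non-neighbors other than itself & $e_j,\ e_k,\ a_i,\ a_i'$ & $a_1,a_1',a_2,a_2',a_3,a_3'$ & $e_i,\ d,\ a_i'$
\end{tabular}
\end{center}
The points $\varphi(a_i)$ are the ones that lie on their own lines. This incidence is a diagonal condition, invisible in a graph on seven vertices, and as in Example~\ref{ex:cocktail} the twins $a_i'$ turn it into a non-edge.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (90:2) -- (210:2) -- (330:2) -- cycle;
\draw (90:2) -- (270:1);
\draw (210:2) -- (30:1);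
\draw (330:2) -- (150:1);
\draw (0,0) circle (1);
\fill (90:2) circle (2pt) node[above] {$e_1$};
\fill (210:2) circle (2pt) node[left] {$e_2$};
\fill (330:2) circle (2pt) node[right] {$e_3$};
\fill (0,0) circle (2pt);
\node at (60:0.36) {$d$};
\fill (270:1) circle (2pt) node[below] {$a_1,a_1'$};
\fill (30:1) circle (2pt) node[above right] {$a_2,a_2'$};
\fill (150:1) circle (2pt) node[above left] {$a_3,a_3'$};
\end{tikzpicture}
\caption{The Fano plane with the ten vertices of $G_{10}$ placed on its seven points. Each vertex is also assigned a line: $e_i$ the side of the triangle opposite to it, $a_i$ and $a_i'$ the median through them, and $d$ the circle. Two distinct vertices are nonadjacent in $G_{10}$ exactly when one lies on the line of the other.}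
\label{fig:fano}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Nullity $7$ in characteristic $2$.} Let $A_{xy}=\varphi(x)\cdot\varphi(y)$. Writing $x\cdot y$ for this entry, we have in $\mathbb{F}_2$, for $i\ne j$,
\[
e_i\cdot e_j=0,\quad e_i\cdot d=1,\quad e_i\cdot a_i=0,\quad e_i\cdot a_j=1,\quad d\cdot a_i=1+1=0,\quad a_i\cdot a_i'=1+1=0,\quad a_i\cdot a_j=1,
\]
and the same with primes. So $A$ is an $\mathbb{F}$-matrix of $G_{10}$ of rank at most $3$ over every field $\mathbb{F}$ of characteristic $2$, and $\mathrm{N}_{\mathbb{F}}(G_{10})\ge7$.

\emph{Zero forcing.} Let only $e_1,a_2,a_1$ be white. Then $d$, with neighbors $e_1,e_2,e_3$, forces $e_1$; next $e_1$, with neighbors $d,a_2,a_2',a_3,a_3'$, forces $a_2$; and $a_2$, with neighbors $e_1,e_3,a_1,a_1',a_3,a_3'$, forces $a_1$. So $\mathrm{Z}(G_{10})\le7$. Lemmas~\ref{lem:zf} and~\ref{lem:field} give $7\le\mathrm{N}_{\mathbb{F}}\le\mathrm{Y}\le\mathrm{Z}\le7$ when $\operatorname{char}\mathbb{F}=2$.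

\emph{Nullity at most $6$ in characteristic $\ne2$.} Suppose that $u_y\in\mathbb{F}^3$ and $f_x$ satisfy \eqref{eq:real}. There is no isolated vertex, so all $u_y$ are nonzero and every $\ker f_x$ is a plane. We recover the Fano configuration among the vectors $u_y$ in three steps.

\emph{Step 1: $u_{a_i}\in\langle u_{e_i},u_d\rangle$.} Since $f_{e_j}(u_{e_i})=0\ne f_{e_j}(u_d)$, the vectors $u_{e_i},u_d$ are independent by \eqref{eq:indep}. The functional $f_{a_i'}$ vanishes on both, so its kernel is $\langle u_{e_i},u_d\rangle$. As $a_i\not\sim a_i'$, this kernel contains $u_{a_i}$. This is the only place where the twins are used.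

\emph{Step 2: $u_{e_1},u_{e_2},u_{e_3}$ form a basis, and $\ker f_{e_i}=\langle u_{e_j},u_{e_k}\rangle$.} For $i\ne j$ we have $f_{a_i}(u_{e_i})=0\ne f_{a_i}(u_{e_j})$, so any two of the three vectors are independent. The plane $\ker f_{e_i}$ contains $u_{e_j}$ and $u_{e_k}$ and is therefore their span. If the three vectors were dependent, they would span a plane, and this plane would equal each of the three kernels. But $u_{a_1}$ lies in $\ker f_{e_1}$ and not in $\ker f_{e_2}$, because $a_1\not\sim e_1$ and $a_1\sim e_2$.

\emph{Step 3: coordinates.} Write $u_d=\sum_i\delta_iu_{e_i}$. Since $d\sim e_i$, Step 2 gives $0\neq f_{e_i}(u_d)=\delta_if_{e_i}(u_{e_i})$, so $\delta_i\ne0$. Then $b_i=\delta_iu_{e_i}$ defines a basis with $u_d=b_1+b_2+b_3$. By Step 1 and $a_i\not\sim e_i$,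
\[
u_{a_i}\in\langle b_i,\ b_1+b_2+b_3\rangle\cap\langle b_j,b_k\rangle=\langle b_j+b_k\rangle .
\]
So $u_{a_i}$ is a nonzero multiple of $b_j+b_k$. By \eqref{eq:det} and $\operatorname{char}\mathbb{F}\neq2$, the vectors $u_{a_1},u_{a_2},u_{a_3}$ form a basis of $\mathbb{F}^3$. The functional $f_d$ vanishes on all three because $d\not\sim a_i$, so $f_d=0$, a contradiction. Hence every $\mathbb{F}$-matrix of $G_{10}$ has rank at least $4$.

\emph{Nullity $6$ in characteristic $\neq2$.} We give up one incidence and repair it at the cost of one in the rank. Replace the dot product by a diagonal form, so that the standard basis vectors $u_{e_i}$ stay orthogonal, and take $u_d=(1,1,1)$, $u_{a_1}=u_{a_1'}=(0,1,1)$, $u_{a_2}=u_{a_2'}=(1,0,1)$. These last vectors are orthogonal to $u_d$ for the form with matrix $J=\operatorname{diag}(1,1,-1)$. A vector orthogonal to both $u_{e_3}$ and $u_d$ is $u_{a_3}=u_{a_3'}=(1,-1,0)$. The values $u_x^{\mathsf T}Ju_y$ are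
\[
\begin{array}{c|rrrrrrr}
 & e_1&e_2&e_3&d&a_1&a_2&a_3\\ \hline
e_1& 1&0&0&1&0&1&1\\
e_2& 0&1&0&1&1&0&-1\\
e_3& 0&0&-1&-1&-1&-1&0\\
d& 1&1&-1&1&0&0&0\\
a_1& 0&1&-1&0&0&-1&-1\\
a_2& 1&0&-1&0&-1&0&1\\
a_3& 1&-1&0&0&-1&1&2
\end{array}
\]
Let $A^0$ be the symmetric $10\times10$ matrix with entries $u_x^{\mathsf T}Ju_y$; its rank is at most $3$. A primed vertex has the same values as its twin, and the $(a_i,a_i')$ entry is the diagonal value at $a_i$, namely $0,0,2$. Comparing with the table of non-neighbors, the off-diagonal pattern of $A^0$ is that of $G_{10}$ except at the pair $a_3,a_3'$. Let $w$ be the indicator vector of $\{a_3,a_3'\}$. Then $A^0-2ww^{\mathsf T}$ agrees with $A^0$ outside the block on $\{a_3,a_3'\}$, where it is zero. It is a symmetric $\mathbb{F}$-matrix of $G_{10}$ of rank at most $4$, so $\mathrm{N}_{\mathbb{F}}(G_{10})\ge6$.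
\end{proof}

\begin{remark}
The last matrix is symmetric, so the largest nullity $\mathrm{M}(G_{10})$ of a real \emph{symmetric} matrix with graph $G_{10}$ is also $6$. The matrix $A^0$ also shows that each twin is needed. Deleting the row and column of $a_3'$ leaves a real matrix of $G_{10}-a_3'$ of rank at most $3$, and the three forces above still work, so $\mathrm{N}=\mathrm{Y}=\mathrm{Z}=6$ for this graph on nine vertices. Permuting the indices $1,2,3$ gives the same for $a_1'$ and $a_2'$.
\end{remark}

The gap can grow linearly with the order, also for connected graphs.

\begin{corollary}\label{cor:cone}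
For each $k\ge1$ there is a connected graph on $10k+1$ vertices with $\mathrm{Y}=7k+1$ and $\mathrm{N}\le6k+1$.
\end{corollary}

\begin{proof}
Let $H_k$ consist of $k$ disjoint copies of $G_{10}$ and a new vertex $w$ adjacent to all other vertices. The vertex $w$ together with the zero forcing set of size $7$ in each copy is a zero forcing set, so $\mathrm{Y}(H_k)\le7k+1$.

For the lower bound we want to add $w$ without raising the rank. This needs a vector $y$ with $y\cdot\varphi(x)\ne0$ for all seven nonzero vectors $\varphi(x)$ of $\mathbb{F}_2^3$. Every $y\in\mathbb{F}_2^3$ is orthogonal to a nonzero vector, so we enlarge the field, as Lemma~\ref{lem:field} permits. Let $\mathbb{F}=\mathbb{F}_2(t)$ and $y=(1,t,t^2)$; then $y\cdot\varphi(x)\ne0$ because $1,t,t^2$ are linearly independent over $\mathbb{F}_2$. Assign to the vertex $x$ of the $i$-th copy the vector of $(\mathbb{F}^3)^k$ with $\varphi(x)$ in block $i$ and zeros elsewhere, and to $w$ the vector $(y,\dots,y)$. The matrix of dot products is an $\mathbb{F}$-matrix of $H_k$ of rank at most $3k$, so $\mathrm{Y}(H_k)\ge10k+1-3k=7k+1$.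

Let $A$ be a real matrix of $H_k$ and $A'$ its principal submatrix on $V(H_k)\setminus\{w\}$. The kernel vectors of $A$ that vanish at $w$ form a space of dimension at least $\dim\ker A-1$, and deleting the coordinate $w$ maps this space injectively into $\ker A'$. The matrix $A'$ is block diagonal with $k$ blocks of nullity at most $6$. So $\dim\ker A\le6k+1$.
\end{proof}

\section{The fort transversal number as a matroid optimum}\label{sec:matroid}

We recall the standard facts that we need; see~\cite{Oxley}. A \emph{matroid} $M$ on a finite set $E$ is a nonempty family of \emph{independent} subsets of $E$, closed under taking subsets, such that for independent $X,Y$ with $|X|<|Y|$ some $y\in Y\setminus X$ makes $X\cup\{y\}$ independent. The \emph{rank} $r(X)$ is the largest size of an independent subset of $X$, and $r(M)=r(E)$; the \emph{corank} is $|E|-r(M)$. \emph{Bases} are maximal independent sets and \emph{circuits} are minimal dependent sets. The \emph{closure} of $X$ is $\operatorname{cl}(X)=\{e: r(X\cup\{e\})=r(X)\}$, a \emph{flat} is a set equal to its closure, and a \emph{hyperplane} is a flat of rank $r(M)-1$. The \emph{dual} $M^*$ is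 the matroid whose bases are the complements of the bases of $M$. Vectors $x_e$ $(e\in E)$ over $\mathbb{F}$ \emph{represent} $M$ if a set is independent exactly when the corresponding vectors are linearly independent; then $e\in\operatorname{cl}(X)$ means that $x_e$ lies in the span of the $x_{e'}$ with $e'\in X$.

\begin{itemize}
\item[(M1)] A family $\mathcal{C}$ of subsets of $E$ is the family of circuits of a matroid if and only if its members are nonempty, no member contains another, and for distinct $C_1,C_2\in\mathcal{C}$ and $x\in C_1\cap C_2$ some member lies in $(C_1\cup C_2)\setminus\{x\}$.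
\item[(M2)] The circuits of $M$ are the complements of the hyperplanes of $M^*$. If $M$ is $\mathbb{F}$-representable, so is $M^*$.
\item[(M3)] If $u\notin\operatorname{cl}(X)$, some hyperplane contains $X$ and not $u$: extend a maximal independent subset of $X$, together with $u$, to a basis $B$, and take $\operatorname{cl}(B\setminus\{u\})$.
\item[(M4)] A circuit $C$ cannot have exactly one element $e$ outside a flat $X$, since then $e\in\operatorname{cl}(C\setminus\{e\})\subseteq X$.
\end{itemize}

\begin{theorem}\label{thm:matroid}
Let $G$ be a graph on $n$ vertices.
\begin{itemize}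
\item[(a)] $\mathrm{Y}(G)$ is the maximum of $n-r(M)$ over the matroids $M$ on $V(G)$ all of whose circuits are forts of $G$.
\item[(b)] Let $M$ be a matroid on $V(G)$ and $Q=M^*$. All circuits of $M$ are forts if and only if $u\in\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$ whenever $u\sim v$.
\item[(c)] If $\mathbb{F}$ is infinite, $\mathrm{N}_{\mathbb{F}}(G)$ equals the maximum in \textup{(a)} restricted to $\mathbb{F}$-representable matroids $M$. Hence $\mathrm{N}(G)<\mathrm{Y}(G)$ if and only if no matroid attaining the maximum in \textup{(a)} is $\mathbb{R}$-representable.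
\end{itemize}
\end{theorem}

Part (b) is the bridge from (a) to (c). If the columns of an $n\times k$ matrix $X$ with rows $x_u$ are to lie in the kernel of $A$, then row $v$ of $A$ must be a linear relation among the $x_u$ with $u\in\Gamma[v]$ in which every neighbor of $v$ takes part. Part (b) says that the fort condition provides such relations for one neighbor at a time.

\begin{proof}
(a) Let $\mathcal{F}$ be a compatible family and $\mathcal{C}$ the family of its inclusion-minimal members. These are nonempty and none contains another. For distinct $C_1,C_2\in\mathcal{C}$ and $x\in C_1\cap C_2$, the set $F_3$ given by compatibility contains a member of $\mathcal{C}$. By (M1), $\mathcal{C}$ is the family of circuits of a matroid $M$. A set meets all members of $\mathcal{F}$ if and only if it meets all members of $\mathcal{C}$, that is, if and only if its complement contains no circuit and so is independent. Hence $\tau(\mathcal{F})=n-r(M)$. Conversely, if all circuits of a matroid $M$ are forts, they form a compatible family by (M1), with transversal number $n-r(M)$.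

(b) Suppose a circuit $C$ of $M$ is not a fort, so $\Gamma(v)\cap C=\{u\}$ for some $v\notin C$. By (M2), $V(G)\setminus C$ is a flat of $Q$. It contains $\Gamma[v]\setminus\{u\}$ and not $u$, so $u\notin\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$. Conversely, let $u\sim v$ and $u\notin\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$. By (M3) a hyperplane $H$ of $Q$ contains $\Gamma[v]\setminus\{u\}$ and not $u$. Then $C=V(G)\setminus H$ is a circuit of $M$ with $v\notin C$ and $\Gamma(v)\cap C=\{u\}$, so $C$ is not a fort.

(c) Let $A$ be an $\mathbb{F}$-matrix of $G$. The matroid represented by its columns has corank $\dim\ker A$, and its circuits are the minimal supports of nonzero kernel vectors, which are forts. So $\mathrm{N}_{\mathbb{F}}(G)$ is at most the restricted maximum.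

Conversely, let $M$ be $\mathbb{F}$-representable with all circuits forts, and let $k=n-r(M)$. By (M2), $Q=M^*$, which has rank $k$, is represented by vectors $x_u$ spanning $\mathbb{F}^k$. For each vertex $v$ let
\[
D_v=\Big\{c\in\mathbb{F}^{\Gamma[v]}:\sum_{u\in\Gamma[v]}c_ux_u=0\Big\}.
\]
By (b), for each $u\in\Gamma(v)$ the vector $x_u$ is a combination of the other $x_{u'}$ with $u'\in\Gamma[v]$, so the linear form $c\mapsto c_u$ is not zero on $D_v$. The product of these forms over $u\in\Gamma(v)$ is a nonzero polynomial on $D_v$, and a nonzero polynomial over an infinite field takes a nonzero value. So some $c\in D_v$ has $c_u\neq0$ for all $u\in\Gamma(v)$. Extend $c$ by zeros and use it as row $v$ of a matrix $A$. Then $A$ is an $\mathbb{F}$-matrix of $G$ with $AX=0$, where $X$ has rows $x_u$ and rank $k$. Hence $\mathrm{N}_{\mathbb{F}}(G)\ge k$. The last assertion is the case $\mathbb{F}=\mathbb{R}$ compared with (a).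
\end{proof}

The field has to be infinite only for the choice of $c$. Example~\ref{ex:finite} shows that (c) fails for $\mathbb{F}_2$. For $G_{10}$, an optimal matroid is given by the ten vectors $\varphi(x)$: the Fano plane with three points doubled.

\begin{remark}\label{rem:rank2}
Every matroid of rank at most $2$ is $\mathbb{R}$-representable: send elements of rank $0$ to $0$, and send the remaining elements of distinct rank-one flats to spanning vectors of distinct lines of $\mathbb{R}^2$. By (c), $\mathrm{N}(G)=\mathrm{Y}(G)$ whenever $\mathrm{Y}(G)\ge n-2$. So the value $\mathrm{Y}=n-3$ in Theorem~\ref{thm:main} is as close to $n$ as a gap allows.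
\end{remark}

\section{Encoding every matroid of rank three}\label{sec:rank3}

In $G_{10}$ one vertex plays the role of a point and of a line, which is possible because the dot product matches the points of the Fano plane with its lines. For a general configuration we use separate vertices for points and lines. The graph becomes bipartite and the target rank becomes $3+3$.

Let $P$ and $\mathcal{B}$ be disjoint finite sets. A relation $I\subseteq P\times\mathcal{B}$ is a \emph{partial linear space} if there are no distinct $x,y\in P$ and distinct $L,L'\in\mathcal{B}$ such that all four pairs $(x,L),(x,L'),(y,L),(y,L')$ lie in $I$. The condition is symmetric in $P$ and $\mathcal{B}$. With $P_L=\{x\in P:(x,L)\in I\}$, it says that two distinct elements of $P$ lie in $P_L$ for at most one $L$. For $p\ge1$ let $G_I^{(p)}$ be the bipartite graph with parts $P\times[p]$ and $\mathcal{B}\times[p]$ in which $(x,i)\sim(L,j)$ if and only if $(x,L)\notin I$. No field is available now to bound $\mathrm{Y}$ from below, and Theorem~\ref{thm:matroid}(a) takes its place.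

\begin{lemma}\label{lem:pls}
If $I$ is a partial linear space and $p\ge1$, then $\mathrm{Y}(G_I^{(p)})\ge n-6$.
\end{lemma}

\begin{proof}
Call a subset of $P$ independent if it has at most $3$ elements and is not a $3$-element subset of some $P_L$. These sets are closed under taking subsets. For the exchange property let $|X|<|Y|$. If $|X|\le1$, any $y\in Y\setminus X$ works, since all sets of size at most $2$ are independent. Let $|X|=2$ and $|Y|=3$. If no $P_L$ contains $X$, again any $y\in Y\setminus X$ works. Otherwise $X\subseteq P_L$ for a unique $L$, and $Y\not\subseteq P_L$ because $Y$ is independent. For $y\in Y\setminus P_L$ the set $X\cup\{y\}$ lies neither in $P_L$ nor, by uniqueness, in any other $P_{L'}$, so it is independent. We obtain a matroid $M_0$ on $P$ of rank at most $3$.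

Each $P_L$ is a flat of $M_0$. Let $z\in P\setminus P_L$. If $|P_L|\le1$, then $P_L\cup\{z\}$ is independent, so $z$ raises the rank. If $|P_L|\ge2$, then $r(P_L)=2$, and for distinct $a,b\in P_L$ the set $\{a,b,z\}$ is independent by the uniqueness of $L$; again $z$ raises the rank.

Let $M_P$ be the matroid on $P\times[p]$ obtained by replacing each element by $p$ parallel copies: a set is independent if its elements have distinct first coordinates that form an independent set of $M_0$. The rank of a set in $M_P$ is the rank in $M_0$ of its set of first coordinates. So $r(M_P)\le3$, and each $P_L\times[p]$ is a flat. Let $C$ be a circuit of $M_P$. The neighbors of $(L,j)$ in $C$ are the elements of $C$ outside $P_L\times[p]$, and their number is not $1$ by (M4). Vertices of $P\times[p]$ have no neighbors in $C$. So $C$ is a fort.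

Exchanging the roles of $P$ and $\mathcal{B}$ gives a matroid $M_{\mathcal{B}}$ on $\mathcal{B}\times[p]$ of rank at most $3$ whose circuits are forts. The direct sum $M_P\oplus M_{\mathcal{B}}$, whose independent sets are the unions of an independent set of each, has rank at most $6$, and its circuits are those of the two summands. Theorem~\ref{thm:matroid}(a) gives the bound.
\end{proof}

A matroid is \emph{simple} if all sets of at most two elements are independent. In a simple matroid of rank $3$ we call the elements \emph{points} and the flats of rank $2$ \emph{lines}. Two distinct points lie on exactly one line, their closure; three distinct points form a basis unless they lie on a line; and no line contains all points.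

\begin{theorem}\label{thm:rank3}
Let $K$ be a simple matroid of rank $3$ on $E$, let $\mathcal{L}$ be its set of lines, let $I=\{(x,L)\in E\times\mathcal{L}:x\in L\}$, and let $G_K=G_I^{(7)}$. Then $\mathrm{Y}(G_K)=n-6$. For every field $\mathbb{F}$, $\mathrm{N}_{\mathbb{F}}(G_K)=n-6$ if $K$ is $\mathbb{F}$-representable, and $\mathrm{N}_{\mathbb{F}}(G_K)\le n-7$ otherwise.
\end{theorem}

\begin{proof}
For a basis $x_1,x_2,x_3$ of $K$ let $L_i$ be the line through the two points $x_j$ with $j\ne i$. Then
\begin{equation}\label{eq:triangle}
x_j\notin L_i\iff i=j .
\end{equation}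

\emph{The value of $\mathrm{Y}$.} The relation $I$ is a partial linear space, so $\mathrm{Y}(G_K)\ge n-6$ by Lemma~\ref{lem:pls}. Fix a basis and let only the six vertices $(x_i,1)$ and $(L_i,1)$ be white. By \eqref{eq:triangle}, the only white neighbor of $(L_i,2)$ is $(x_i,1)$ and the only white neighbor of $(x_i,2)$ is $(L_i,1)$. So $\mathrm{Y}(G_K)\le\mathrm{Z}(G_K)\le n-6$.

\emph{The representable case.} Let vectors $u_x\in\mathbb{F}^3$ represent $K$. For a line $L$, the $u_x$ with $x\in L$ span a plane, and since $L$ is a flat, this plane contains no $u_x$ with $x\notin L$. Let $f_L$ be a functional with this plane as kernel, and let $B$ be the matrix with entry $f_L(u_x)$ in row $(L,j)$ and column $(x,i)$. Then $\operatorname{rk}B\le3$, and $\left(\begin{smallmatrix}0&B^{\mathsf T}\\B&0\end{smallmatrix}\right)$ is an $\mathbb{F}$-matrix of $G_K$ of rank at most $6$. With Lemma~\ref{lem:field}, $\mathrm{N}_{\mathbb{F}}(G_K)=n-6$.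

\emph{The converse.} Let $A$ be an $\mathbb{F}$-matrix of $G_K$ of rank at most $6$; we show that $K$ is $\mathbb{F}$-representable. The obstacle is again the diagonal: the ranks of the two off-diagonal blocks add up to the rank of $A$ when the diagonal is zero, but need not do so otherwise. The seven copies remove it. The principal submatrix of $A$ on either part is diagonal of rank at most $6$, so it has at most $6$ nonzero entries. Hence each point and each line has a copy with diagonal entry $0$. Choosing one such copy for each, we get a principal submatrix
\[
\begin{pmatrix}0&C\\B&0\end{pmatrix},\qquad\operatorname{rk}B+\operatorname{rk}C\le6,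
\]
where $B$ and $C^{\mathsf T}$ have rows indexed by $\mathcal{L}$ and columns by $E$, and their $(L,x)$ entries are nonzero exactly when $x\notin L$.

For every basis $x_1,x_2,x_3$ of $K$, the submatrix of $B$ on rows $L_1,L_2,L_3$ and columns $x_1,x_2,x_3$ is diagonal and nonsingular by \eqref{eq:triangle}, and so is that of $C^{\mathsf T}$. So both ranks are at least $3$, which forces $\operatorname{rk}B=3$, and every basis of $K$ indexes independent columns of $B$. Now let three distinct points not form a basis, so that they lie on a line $L$. The $L$-coordinate is a linear functional on the $3$-dimensional column space of $B$. It is nonzero, because some point is not on $L$, and it vanishes on the three columns. They lie in a $2$-dimensional space and are dependent. Thus the matroid represented by the columns of $B$ has rank $3$ and the same bases as $K$.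
\end{proof}

The proof of Theorem~\ref{thm:main} bounded $\mathrm{Y}$ by a matrix over another field. Such matrices do not account for $\mathrm{Y}$ in general. The \emph{non-Pappus matroid} is the simple matroid of rank $3$ on $\{1,\dots,9\}$ whose dependent triples are $123$, $456$, $157$, $247$, $168$, $348$, $269$, $359$. It is the Pappus configuration with the line $789$ removed, and it is not representable over any field \cite[Section~6.1]{Oxley}. The eight triples cover $24$ of the $36$ pairs of points, so there are $8+12=20$ lines and $G_K$ has $7(9+20)=203$ vertices.

\begin{corollary}\label{cor:pappus}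
If $K$ is the non-Pappus matroid, then $\mathrm{N}_{\mathbb{F}}(G_K)<\mathrm{Y}(G_K)$ for every field $\mathbb{F}$.
\end{corollary}

The device of forcing a zero diagonal also gives the example announced after Theorem~\ref{thm:matroid}.

\begin{example}\label{ex:finite}
Let $\mathcal{S}=\{\{1,2\},\{1,3\},\{2,3\},\{1,2,3\}\}$, and let $G$ be the bipartite graph with parts $[3]\times[6]$ and $\mathcal{S}\times[6]$ in which $(x,i)\sim(S,j)$ if and only if $x\in S$. An $\mathbb{F}_2$-matrix of $G$ of rank at most $5$ would have, by choosing copies with zero diagonal entry, the principal submatrix $\left(\begin{smallmatrix}0&B^{\mathsf T}\\B&0\end{smallmatrix}\right)$ with $B$ having rows $110,101,011,111$. These rows span $\mathbb{F}_2^3$, so the submatrix has rank $6$. Hence $\mathrm{N}_{\mathbb{F}_2}(G)\le n-6$.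

On the other hand, represent a matroid on $[3]\times[6]$ by sending $(x,i)$ to the $x$-th nonzero vector of $\mathbb{F}_2^2$. Its circuits are the pairs of copies of one $x$, which a vertex $(S,j)$ sees in $0$ or $2$ neighbors, and the triples with first coordinates $1,2,3$, which it sees in $2$ or $3$ neighbors. Represent a matroid on $\mathcal{S}\times[6]$ by sending $(S,j)$ to the indicator vector of $S$ in $\mathbb{F}_2^3$. The vectors of a circuit sum to zero, so each $(x,i)$ has an even number of neighbors in it. The direct sum is $\mathbb{F}_2$-representable of rank $5$, and all its circuits are forts. So the maximum in Theorem~\ref{thm:matroid}(c) is at least $n-5>\mathrm{N}_{\mathbb{F}_2}(G)$.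
\end{example}

\section{Bounded $n-\mathrm{Y}$ and unbounded $n-\mathrm{N}$}\label{sec:unbounded}

In Corollary~\ref{cor:cone} the gap $\mathrm{Y}-\mathrm{N}$ grows, but so does $n-\mathrm{Y}=3k$. Theorem~\ref{thm:rank3} keeps $n-\mathrm{Y}$ fixed but yields only a gap of at least one. To get a growing gap with $n-\mathrm{Y}$ bounded, we count. Lemma~\ref{lem:pls} applies to every partial linear space, and there are more of these than there are patterns of zeros in matrices of low rank.

\begin{theorem}\label{thm:unbounded}
Let $\mathbb{F}$ be a field, $q$ a prime power, and $m=q^2+q+1$. There is a bipartite graph on $n=2m$ vertices with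
\[
\mathrm{Y}\ge n-6,\qquad\mathrm{N}_{\mathbb{F}}\le n-\frac{q+1}{2\log_2(2em)} .
\]
For $\mathbb{F}=\mathbb{R}$ these graphs have $\mathrm{Y}-\mathrm{N}=\Omega(\sqrt n/\log n)$ while $n-\mathrm{Y}\le6$. In particular, $n-\mathrm{N}$ is not bounded by any function of $n-\mathrm{Y}$.
\end{theorem}

The count of patterns rests on a bound of R\'onyai, Babai and Ganapathy~\cite{RBG}, whose short proof we include.

\begin{lemma}\label{lem:patterns}
Let $h_1,\dots,h_\ell\in\mathbb{F}[t_1,\dots,t_\nu]$ have degree at most $D$. The number of sets of the form $\{j:h_j(v)\neq0\}$ with $v\in\mathbb{F}^\nu$ is at most $\binom{\ell D+\nu}{\nu}$.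
\end{lemma}

\begin{proof}
For each such set $S$ fix a point $v_S$ with $S=\{j:h_j(v_S)\ne0\}$, and let $g_S=\prod_{j\in S}h_j$. Then $g_T(v_S)\neq0$ if and only if $T\subseteq S$. Suppose $\sum_Tc_Tg_T=0$ with coefficients not all zero, and let $S$ be inclusion-minimal with $c_S\neq0$. Evaluating at $v_S$ kills every term with $T\not\subseteq S$, and $c_T=0$ for $T\subsetneq S$. What remains is $c_Sg_S(v_S)=0$, a contradiction. So the $g_S$ are linearly independent polynomials of degree at most $\ell D$ in $\nu$ variables, and the space of such polynomials has dimension $\binom{\ell D+\nu}{\nu}$.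
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
The \emph{zero pattern} of a matrix is the set of positions of its zero entries. Let $1\le s\le m$. An $m\times m$ matrix of rank at most $s$ is the product of an $m\times s$ and an $s\times m$ matrix, so its $m^2$ entries are values of fixed polynomials of degree $2$ in $2ms$ variables. We use $\binom ab\le a^b/b!\le(ea/b)^b$, where the second step follows from $e^b\ge b^b/b!$. By Lemma~\ref{lem:patterns}, the number of zero patterns of $m\times m$ matrices over $\mathbb{F}$ of rank at most $s$ is at most
\begin{equation}\label{eq:count}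
\binom{2m^2+2ms}{2ms}\le\Big(\frac{e(m+s)}{s}\Big)^{2ms}\le(2em)^{2ms},
\end{equation}
since $(m+s)/s\le m+1\le2m$.

Let $P$ and $\mathcal{B}$ be the sets of points and lines of the projective plane $\mathrm{PG}(2,q)$, that is, of $1$- and $2$-dimensional subspaces of $\mathbb{F}_q^3$. There are $m$ of each, every line has $q+1$ points, and two distinct points lie on one line. A \emph{flag} is a pair of a point and a line through it, so there are $m(q+1)$ flags. The set of all flags is a partial linear space, and this property passes to subsets. So each of the $2^{m(q+1)}$ sets $I$ of flags is a partial linear space on $P$ and $\mathcal{B}$.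

Let $s\ge0$ be the largest integer with $s<\frac{q+1}{2\log_2(2em)}$; then $s<q+1<m$. We claim that for some set $I$ of flags no matrix over $\mathbb{F}$ with rows $\mathcal{B}$, columns $P$ and rank at most $s$ has zero pattern $I$. If $s\ge1$, then $(2em)^{2ms}=2^{2ms\log_2(2em)}<2^{m(q+1)}$, so by \eqref{eq:count} there are fewer patterns than sets $I$. If $s=0$, any $I$ works, because $|I|\le m(q+1)<m^2$ and a matrix with zero pattern $I$ has a nonzero entry.

Let $G=G_I^{(1)}$ for this $I$. Lemma~\ref{lem:pls} gives $\mathrm{Y}(G)\ge n-6$. In any $\mathbb{F}$-matrix $A$ of $G$, the block with rows $\mathcal{B}$ and columns $P$ contains no diagonal entry of $A$ and has zero pattern $I$. This one block already bounds the rank, which is why no copies are needed here: by the choice of $I$ and the maximality of $s$,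
\[
\operatorname{rk}A\ge s+1\ge\frac{q+1}{2\log_2(2em)} .
\]

Let $\mathbb{F}=\mathbb{R}$. Since $(q+1)^2>m=n/2$ and $2em=en$, we get $n-\mathrm{N}\ge\sqrt{n/2}\,/\,(2\log_2(en))$, and $\mathrm{Y}-\mathrm{N}$ is at least this quantity minus $6$. As $q\to\infty$, $n-\mathrm{N}$ tends to infinity while $n-\mathrm{Y}$ takes values in the finite set $\{0,\dots,6\}$.
\end{proof}

We do not claim that $10$ is the smallest order of a graph with $\mathrm{N}<\mathrm{Y}$, nor that the rate $\sqrt n/\log n$ in Theorem~\ref{thm:unbounded} is optimal.

\begin{thebibliography}{9}

\bibitem{FHMZ}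
Veronika Furst, John Hutchens, Lon Mitchell, and Yaqi Zhang,
\emph{Compatible Forts and Maximum Nullity of a Graph},
arXiv:2407.03492 (2024).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}, 2nd ed.

\bibitem{RBG}
R\'onyai, Babai, and Ganapathy, J. Amer. Math. Soc. (2001).

\end{thebibliography}
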